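\title{An edge-ordered path with extremal function $n2^{\Theta(\sqrt{\log n})}$}

\begin{abstract}
We show that the six-edge path whose edges carry the ranks $4,2,1,5,6,3$ along the path has order chromatic number $2$ and extremal function at least $n2^{\sqrt{\log_2 n}}/(32(\log_2 n)^{1/4})$ for $n\ge 2^9$. This disproves the conjecture that every edge-ordered forest of order chromatic number $2$ has extremal function $n\log^{O(1)}n$, and it shows that the known upper bound $n2^{O(\sqrt{\log n})}$ for such forests is tight up to the constant in the exponent. The same construction avoids every connected bipartite edge-ordered graph that satisfies a simple combinatorial criterion.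
\end{abstract}

\section{Introduction}

An \emph{edge-ordered graph} is a finite simple graph together with a linear order on its edge set. Two edge-ordered graphs are isomorphic if some graph isomorphism between them preserves the edge orders. We say that $G$ \emph{contains} $H$ if some subgraph of $G$, with the edge order inherited from $G$, is isomorphic to $H$; otherwise $G$ \emph{avoids} $H$. For $H$ with at least one edge, the \emph{extremal function} $\operatorname{ex}_<(n,H)$ is the maximum number of edges of an $n$-vertex edge-ordered graph that avoids $H$. An \emph{edge-ordered forest} is an edge-ordered graph whose underlying graph is a forest. We describe an edge-ordered path by the ranks of its edges, read along the path. Throughout, $\log$ has base $2$ and $[0,K)=\{0,1,\dots,K-1\}$.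

Without edge orders, forbidding a forest $F$ on $k$ vertices leaves fewer than $kn$ edges. Indeed, from a graph with $kn$ edges we can delete vertices of degree less than $k$ one by one without deleting all edges, and the remaining graph of minimum degree at least $k$ contains $F$ by a greedy embedding. With edge orders the greedy step breaks down, because the next edge must also fall into a prescribed gap of the order. The extremal function of an edge-ordered forest can even be quadratic: this happens for the path with ranks $1,4,2,3$ (Example~\ref{ex:quadratic}).

The quadratic cases are separated from the others by the \emph{order chromatic number} $\chi_<(H)$ of Gerbner, Methuku, Nagy, P\'alv\"olgyi, Tardos and Vizer, who proved the Erd\H{o}s--Stone--Simonovits-type theorem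
\[
\operatorname{ex}_<(n,H)=\left(1-\frac{1}{\chi_<(H)-1}+o(1)\right)\binom n2 ,
\]
where $\chi_<(H)=\infty$ is allowed. We use only the following special case: for $H$ with at least one edge,
\begin{equation}\label{eq:chi2}
\chi_<(H)=2\quad\text{if and only if}\quad \operatorname{ex}_<(n,H)=o(n^2).
\end{equation}
For forests the drop from the quadratic case is large. It is known that every edge-ordered forest $H$ with $\chi_<(H)=2$ satisfies
\begin{equation}\label{eq:upper}
\operatorname{ex}_<(n,H)=n2^{O(\sqrt{\log n})}.
\end{equation}
A linear bound is not available in general: the path with ranks $3,2,1,4$ has order chromatic number $2$ and extremal function $\Omega(n\log n)$ (Proposition~\ref{prop:log}). The graph behind this bound is built from distances that double, and only $\log n$ such distances fit into a range of size $n$. It is therefore natural to guess that the truth is always within a power of $\log n$ of linear. This is the conjecture posed in \cite{KT}.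

\begin{quote}
\textbf{Conjecture.} For every edge-ordered forest $H$ with at least one edge and $\chi_<(H)=2$ there is a constant $c=c(H)$ such that $\operatorname{ex}_<(n,H)=O(n\log^c n)$.
\end{quote}

We disprove it. Let $H_0$ be the path $c\,y\,a\,x\,d\,z\,b$ with edge order
\[
ax<ay<bz<cy<dx<dz ,
\]
so that the ranks along the path are $4,2,1,5,6,3$; see Figure~\ref{fig:H0}.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] $\chi_<(H_0)=2$.
\item[(b)] For all $n\ge 2^9$,
\[
\operatorname{ex}_<(n,H_0)\ \ge\ \frac{n\,2^{\sqrt{\log n}}}{32\,(\log n)^{1/4}} .
\]
\end{enumerate}
\end{theorem}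

With $\ell=\sqrt{\log n}$ the bound in (b) is $n2^{\ell-\frac12\log\ell-5}=n2^{(1-o(1))\sqrt{\log n}}$, while $n\log^c n=n2^{2c\log\ell}$. So the bound is not $O(n\log^c n)$ for any constant $c$, and the conjecture is false. Together with \eqref{eq:upper} we obtain $\operatorname{ex}_<(n,H_0)=n2^{\Theta(\sqrt{\log n})}$, so \eqref{eq:upper} is tight up to the constant in the exponent. If $F$ contains $H_0$, then every graph avoiding $H_0$ avoids $F$, so $\operatorname{ex}_<(n,F)\ge\operatorname{ex}_<(n,H_0)$. Hence $\operatorname{ex}_<(n,F)=n2^{\Theta(\sqrt{\log n})}$ for every edge-ordered forest $F$ that contains $H_0$ and has $\chi_<(F)=2$.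

Part (a) is proved in Section~\ref{sec:lex}. Section~\ref{sec:idea} develops the idea of the lower bound on the four-edge subpath $c\,y\,a\,x\,d$, and Sections~\ref{sec:Gm} and~\ref{sec:n} prove part (b). Theorem~\ref{thm:general} in Section~\ref{sec:general} gives a criterion under which a connected bipartite graph is avoided by the same construction.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw[gray,dashed,->] (-0.6,0)--(4.3,0);
\draw (0,0)--node[above left]{\small $1$}(1.8,1.1)--node[above right]{\small $5$}(3.6,0);
\draw (0,0)--node[below left]{\small $2$}(1.2,-1)--node[pos=0.8,below right]{\small $4$}(2.4,0);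
\draw (1.2,0)--node[pos=0.2,below left]{\small $3$}(2.4,-1)--node[below right]{\small $6$}(3.6,0);
\foreach \p/\t in {0/a,1.2/b,2.4/c,3.6/d}{\fill (\p,0) circle (0.06) node[above=2pt]{$\t$};}
\filldraw[fill=white] (1.8,1.1) circle (0.06) node[above=2pt]{$x$};
\filldraw[fill=white] (1.2,-1) circle (0.06) node[below=2pt]{$y$};
\filldraw[fill=white] (2.4,-1) circle (0.06) node[below=2pt]{$z$};
\end{tikzpicture}
\caption{The path $H_0=c\,y\,a\,x\,d\,z\,b$ with the ranks of its edges. The edge order lists the edges at $a$, $b$, $c$, $d$ in turn. The neighbors of $x$ span the whole range from $a$ to $d$; those of $y$ and of $z$ span shorter, overlapping ranges, although the edges to $y$ and $z$ come after the edge to $x$ at $a$ and at $d$.}\label{fig:H0}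
\end{figure}

\section{Row-ordered graphs and order chromatic number two}\label{sec:lex}

All host graphs in this paper have the same shape. A \emph{row-ordered graph} is a bipartite edge-ordered graph whose two parts are called \emph{rows} and \emph{columns}, with a linear order on the rows, such that every edge at a row $r$ precedes every edge at a row $r'$ whenever $r<r'$. The matching notion for the forbidden graph is the following.

\begin{definition}
Let $H$ be a connected bipartite edge-ordered graph with at least one edge. A color class $X$ of $H$ is \emph{close} if for each $v\in X$ the edges at $v$ form an interval in the edge order of $H$. A close class inherits a linear order: $u<u'$ if the edges at $u$ precede the edges at $u'$.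
\end{definition}

The inherited order is well defined because the edge sets at distinct vertices of $X$ are disjoint, nonempty intervals. In $H_0$ the class $\{a,b,c,d\}$ is close, with $a<b<c<d$. The class $\{x,y,z\}$ is not close, because $ax<ay<dx$.

\begin{lemma}\label{lem:rows}
Let $H$ be a connected edge-ordered graph with at least one edge, and consider a copy of $H$ in a row-ordered graph. Then the vertices of $H$ that are rows form a close color class $X$ of $H$, and the inherited order of $X$ agrees with the order of the rows.
\end{lemma}

\begin{proof}
The partition of $V(H)$ into rows and columns is a proper $2$-coloring. Since $H$ is connected, it is the only one, so the rows form a color class $X$. Every edge of $H$ has exactly one end in $X$, and if $u,u'\in X$ are rows with $u<u'$, then all edges at $u$ precede all edges at $u'$. So the edge order of $H$ lists the edge sets at the vertices of $X$ one after another, in the order of the rows.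
\end{proof}

The densest row-ordered graph is the \emph{lexicographic} complete bipartite graph $L_k$. Its rows and its columns are both indexed by $\{1,\dots,k\}$, the edge between row $i$ and column $j$ is written $(i,j)$, and $(i,j)<(i',j')$ if $i<i'$, or $i=i'$ and $j<j'$. By Ramsey theory, these graphs are unavoidable in dense hosts. We need two standard facts.

\begin{itemize}
\item \emph{K\H{o}v\'ari--S\'os--Tur\'an theorem} (in a weak form). For every $N$ and $\varepsilon>0$, every $n$-vertex graph with at least $\varepsilon n^2$ edges contains $K_{N,N}$ if $n$ is large enough.
\item \emph{Product Ramsey theorem} \cite[Section 5.1]{GRS}. For all $k$ and $q$ there is an $N$ with this property: if the pairs $(S,T)$ of two-element subsets $S,T\subseteq\{1,\dots,N\}$ are colored with $q$ colors, then there are $I,J\subseteq\{1,\dots,N\}$ with $|I|=|J|=k$ such that all pairs $(S,T)$ with $S\subseteq I$, $T\subseteq J$ have the same color.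
\end{itemize}

\begin{proposition}\label{prop:lex}
Let $H$ be an edge-ordered graph with at least one edge. Then $\chi_<(H)=2$ if and only if $L_k$ contains $H$ for some $k$.
\end{proposition}

\begin{proof}
If every $L_k$ avoids $H$, then $\operatorname{ex}_<(2k,H)\ge k^2$ for all $k$, and $\chi_<(H)\ne2$ by \eqref{eq:chi2}.

Suppose now that $L_k$ contains $H$. Since $L_{k+1}$ contains $L_k$, we may assume $k\ge3$. Let $N$ be given by the product Ramsey theorem for $k$ and $q=24$. We show that every edge ordering of $K_{N,N}$ contains $L_k$. The K\H{o}v\'ari--S\'os--Tur\'an theorem then gives $\operatorname{ex}_<(n,H)<\varepsilon n^2$ for every $\varepsilon>0$ and all large $n$, and \eqref{eq:chi2} gives $\chi_<(H)=2$.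

Write the edges of $K_{N,N}$ as the cells $(i,j)$ of an $N\times N$ array. Color the pair $(\{i<i'\},\{j<j'\})$ by the relative order of the four edges $(i,j),(i,j'),(i',j),(i',j')$; there are $4!=24$ colors. Take $I$ and $J$ on which the color is constant and renumber both as $1,\dots,k$, keeping their order. Now the comparison between two given positions has the same outcome in every $2\times2$ subarray.

\emph{Monotonicity.} Compare $(i,j)$ with $(i,j')$ for $j<j'$. For $i<k$ these cells are the top row of a $2\times2$ subarray, so the outcome is the same for all $i<k$ and all $j<j'$. For $i>1$ they are the bottom row of a $2\times 2$ subarray, so the outcome is the same for all $i>1$ and all $j<j'$. Since $k\ge3$, the index $i=2$ falls under both cases, and the two outcomes agree. Thus all rows of the array are increasing, or all are decreasing. Exchanging the roles of $i$ and $j$ gives the same for columns. Reversing the numbering of $I$ or of $J$ permutes the four positions in the same way in every subarray, so the color stays constant, and we may assume that $(i,j)$ is increasing in $i$ and in $j$.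

\emph{The antidiagonal.} The comparison of $(i,j')$ with $(i',j)$, for $i<i'$ and $j<j'$, also has a constant outcome. Suppose first that always $(i,j')<(i',j)$. For $i<i'$ and arbitrary $s,t$ we then have $(i,s)<(i',t)$: by monotonicity if $s\le t$, and by the assumption if $s>t$. So the array is ordered lexicographically and is a copy of $L_k$. Suppose next that always $(i,j')>(i',j)$. For $j<j'$ and arbitrary $s,t$ we then have $(s,j)<(t,j')$: by monotonicity if $s\le t$, and by the assumption if $s>t$. So the array is a copy of $L_k$ with the two parts exchanged.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]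
Map $a,b,c,d$ to the rows $1,2,3,4$ and $x,y,z$ to the columns $1,2,3$ of $L_4$. The edges of $H_0$ occupy the following cells, each marked with its rank:
\[
\begin{array}{c|ccc}
 & x & y & z\\ \hline
a & 1 & 2 & \\
b & & & 3\\
c & & 4 & \\
d & 5 & & 6
\end{array}
\]
The ranks increase in reading order, which is the edge order of $L_4$. So $L_4$ contains $H_0$, and Proposition~\ref{prop:lex} applies.
\end{proof}

\begin{example}\label{ex:quadratic}
By Lemma~\ref{lem:rows}, a connected bipartite $H$ without a close class is avoided by every $L_k$, so $\operatorname{ex}_<(2k,H)\ge k^2$. The path with ranks $1,4,2,3$ is of this kind: its second vertex sees the ranks $\{1,4\}$, its third vertex sees $\{2,4\}$, and these vertices lie in different classes. So the hypothesis $\chi_<(H)=2$ cannot be dropped from the conjecture or from \eqref{eq:upper}.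
\end{example}

\section{Later edges, longer distances}\label{sec:idea}

In a row-ordered host, Lemma~\ref{lem:rows} leaves only one way to place $H_0$: the vertices $a<b<c<d$ are rows and $x,y,z$ are columns. To exclude this placement we give the rows a geometry and tie it to the order of the edges at each row. The mechanism is already visible for the subpath $P=c\,y\,a\,x\,d$ of $H_0$, with
\[
ax<ay<cy<dx ,
\]
that is, with ranks $3,2,1,4$. Its class $\{x,y\}$ is not close, because $ax<ay<dx$, so in a row-ordered host $a<c<d$ are rows. At the row $a$ the column $y$ comes after $x$, yet $y$ leads to the row $c$, which is nearer to $a$ than the row $d$ reached through $x$. A host in which later columns lead to farther rows therefore avoids $P$.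

\begin{proposition}\label{prop:log}
$\chi_<(P)=2$, and $\operatorname{ex}_<(2N,P)\ge\frac N2\lfloor\log N\rfloor$ for all $N\ge1$.
\end{proposition}

\begin{proof}
The first claim follows from Proposition~\ref{prop:lex}, since $L_4$ contains $H_0$ and hence $P$. For the second, index rows and columns by $[0,N)$, join row $i$ to column $j$ if $j-i\in\{1,2,4,\dots\}$, and order the edges lexicographically by $(i,j)$. Each of the $\lfloor\log N\rfloor$ powers of two that are at most $N/2$ contributes at least $N/2$ edges. In a copy of $P$ we have rows $a<c<d$ and columns with $x-a=2^p$, $y-a=2^q$, where $p<q$ because $ax<ay$. From $x-d>0$ we get $d-a<2^p$. The number $y-c$ is a power of two smaller than $2^q$, so $c-a\ge2^q-2^{q-1}\ge2^p$. Thus $c>d$, a contradiction.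
\end{proof}

In this graph the rows below $a$ that share with $a$ the column $a+2^q$ lie at distances between $2^{q-1}$ and $2^q$ from $a$. These ranges must be disjoint for different $q$, and this is why a row has only about $\log N$ neighbors. To give a row many more neighbors, we let each column realize one exact distance $s$, so that all values $s=1,2,\dots,D$ can be used. For an integer $s\ge1$ and an integer $t\ge0$ let
\[
\varphi_s(t)=\bigl(\lfloor t/(2s)\rfloor,\ t\bmod s\bigr).
\]
The map $\varphi_s$ cuts the integers into blocks of length $2s$ and pairs up, inside each block, the numbers at distance $s$. The fibers are $\{0,1\},\{2,3\},\dots$ for $s=1$; they are $\{0,2\},\{1,3\},\{4,6\},\{5,7\},\dots$ for $s=2$; and they are $\{0,3\},\{1,4\},\{2,5\},\{6,9\},\dots$ for $s=3$.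

\begin{lemma}\label{lem:pair}
If $\varphi_s(t)=\varphi_s(t')$, then $|t-t'|\in\{0,s\}$. On $[0,K)$ the map $\varphi_s$ takes at most $K/2+s$ values.
\end{lemma}

\begin{proof}
The second components agree, so $t-t'$ is a multiple of $s$. The first components agree, so $|t-t'|<2s$. For the count, $[0,K)$ meets $\lceil K/(2s)\rceil\le K/(2s)+1$ blocks, and each block contributes at most $s$ values.
\end{proof}

\paragraph{One dimension.} Let the rows be the integers in $[0,K)$, join row $r$ to the column $(s,\varphi_s(r))$ for each $s\in\{1,\dots,D\}$, and order the edges by the row and then by $s$. In a copy of $P$, let $x$ and $y$ have first components $s<s'$. Lemma~\ref{lem:pair} gives $d-a=s$ and $c-a=s'$, which contradicts $c<d$. So this graph avoids $P$, and every row has degree $D$, which may be comparable to $K$. The defect is on the other side. Every column has degree at most $2$, so there are at most twice as many edges as vertices.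

\paragraph{Higher dimension.} To raise the degrees of the columns, let the rows be vectors in $[0,K)^m$ and apply $\varphi_s$ in every coordinate. The neighborhood of a column is then a product of $m$ fibers, typically the $2^m$ corners of a cube of side $s$. Rows and columns are balanced when $D=2^m$. Since $K$ must exceed $D$, the number of vertices is about $K^m=2^{(1+o(1))m^2}$, so $m$ is about $\sqrt{\log n}$ and the average degree is about $2^{\sqrt{\log n}}$. This is the source of the exponent in Theorem~\ref{thm:main}.

The price is that two neighbors of a column may agree in a given coordinate, and then that coordinate says nothing about $s$. In fact $P$ now appears. For $m=2$, with rows in lexicographic order, take $a=(0,0)$, $c=(0,2)$, $d=(1,0)$: the rows $a,d$ share a column with $s=1$, and the rows $a,c$ share a column with $s=2$. What survives of the argument is that in the first coordinate, where $a$ and $d$ differ by $1<2$, the row $c$ is forced to agree with $a$. The second arm $d\,z\,b$ of $H_0$ forces $b$ to agree with $d$ in the same way, and the order $b<c$ makes the two conclusions incompatible.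

\section{The graphs $G_m$}\label{sec:Gm}

Fix $m\ge1$ and put $D=2^m$ and $K=2mD$. Let $G_m$ be the following row-ordered graph.
\begin{itemize}
\item The rows are the vectors $r=(r_1,\dots,r_m)\in[0,K)^m$, in lexicographic order.
\item The columns are the tuples $w=(s,\varphi_s(r_1),\dots,\varphi_s(r_m))$ with $1\le s\le D$ and $r\in[0,K)^m$. We call $\sigma(w)=s$ the \emph{step} of $w$.
\item Each row $r$ is joined to $(s,\varphi_s(r_1),\dots,\varphi_s(r_m))$ for each $s\in\{1,\dots,D\}$. So a row has exactly one neighbor of each step.
\item Edges are ordered first by the row, and edges at the same row by increasing step of the column.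
\end{itemize}

The factor $2m$ in $K$ controls the incomplete last block of $\varphi_s$. It costs a factor $1+2s/K$ in each coordinate, and the product of $m$ such factors must stay bounded.

\begin{lemma}\label{lem:size}
$G_m$ has $2^mK^m$ edges and at most $4K^m$ vertices.
\end{lemma}

\begin{proof}
There are $K^m$ rows, each of degree $D=2^m$. By Lemma~\ref{lem:pair}, for $s\le D$ the map $\varphi_s$ takes at most $K/2+D=\frac K2(1+\frac1m)$ values on $[0,K)$. The number of columns is therefore at most
\[
D\left(\frac K2\right)^m\left(1+\frac1m\right)^m=K^m\left(1+\frac1m\right)^m<3K^m .\qedhere
\]
\end{proof}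

The one-dimensional argument needs a coordinate in which the order of the rows is visible. For a given set of rows, the lexicographic order provides exactly one such coordinate in general. The next lemma collects everything about $G_m$ that the avoidance proofs use.

\begin{lemma}\label{lem:lead}
Let $X$ be a set of at least two rows of $G_m$, and let $i$ be the smallest index such that the rows in $X$ do not all have the same $i$th coordinate.
\begin{enumerate}
\item[(i)] The $i$th coordinate is weakly increasing and not constant along $X$.
\item[(ii)] If two rows $u,u'$ are adjacent to a column $w$, then $|u_i-u'_i|\in\{0,\sigma(w)\}$.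
\item[(iii)] If $vw<vw'$ are edges at the same row $v$, then $\sigma(w)<\sigma(w')$.
\end{enumerate}
\end{lemma}

\begin{proof}
The index $i$ exists because $|X|\ge2$. The rows in $X$ agree in the coordinates before $i$, so $u<u'$ in $X$ implies $u_i\le u'_i$ by the definition of the lexicographic order; this is (i). In (ii) we have $\varphi_s(u_i)=\varphi_s(u'_i)$ for $s=\sigma(w)$, and Lemma~\ref{lem:pair} applies. Part (iii) is the definition of the edge order.
\end{proof}

\begin{proposition}\label{prop:avoid}
$G_m$ avoids $H_0$ for every $m\ge1$.
\end{proposition}

\begin{proof}
Suppose $G_m$ contains a copy of $H_0$, and identify $H_0$ with it. The only close class of $H_0$ is $\{a,b,c,d\}$, so by Lemma~\ref{lem:rows} these vertices are rows with $a<b<c<d$, and $x,y,z$ are columns. Apply Lemma~\ref{lem:lead} to $X=\{a,b,c,d\}$. By (i), $a_i\le b_i\le c_i\le d_i$ and $a_i<d_i$. By (iii), $ax<ay$ gives $\sigma(x)<\sigma(y)$, and $dx<dz$ gives $\sigma(x)<\sigma(z)$. Now use (ii) for the three columns.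
\begin{itemize}
\item The column $x$ is adjacent to $a$ and $d$, and $a_i<d_i$, so $d_i-a_i=\sigma(x)$.
\item The column $y$ is adjacent to $a$ and $c$, so $c_i-a_i\in\{0,\sigma(y)\}$. Since $c_i-a_i\le d_i-a_i=\sigma(x)<\sigma(y)$, we get $c_i=a_i$.
\item The column $z$ is adjacent to $b$ and $d$, so $d_i-b_i\in\{0,\sigma(z)\}$. Since $d_i-b_i\le d_i-a_i=\sigma(x)<\sigma(z)$, we get $b_i=d_i$.
\end{itemize}
Hence $b_i=d_i>a_i=c_i$, which contradicts $b_i\le c_i$.
\end{proof}

\begin{remark}
The order of the edges at $a$ and at $d$ matters. If both comparisons are reversed, so that $ay<ax<bz<cy<dz<dx$, then the resulting path occurs in $G_2$: the rows $a,b,c,d=(0,0),(1,0),(2,0),(3,0)$ have columns $y$ and $z$ of step $2$ joining $a,c$ and $b,d$, and a column $x$ of step $3$ joining $a,d$. If only the comparison at $a$ is reversed, the path is still avoided: $b_i=d_i$ forces $c_i=d_i$, so $c_i-a_i=\sigma(x)$, which is neither $0$ nor $\sigma(y)$ because distinct neighbors of $a$ have distinct steps.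
\end{remark}

\section{From $G_m$ to all $n$}\label{sec:n}

It remains to choose $m$ as large as $n$ allows and to fill the $n$ vertices with copies of $G_m$. We state the result for a family of forbidden graphs, since Section~\ref{sec:general} uses it in that form. Together with Proposition~\ref{prop:avoid} it proves Theorem~\ref{thm:main}(b).

\begin{proposition}\label{prop:n}
Let $\mathcal H$ be a family of connected edge-ordered graphs, each with at least one edge, such that every $G_m$ avoids every member of $\mathcal H$. Then for every $n\ge2^9$ there is an $n$-vertex edge-ordered graph with at least $n2^{\sqrt{\log n}}/(32(\log n)^{1/4})$ edges that avoids all members of $\mathcal H$.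
\end{proposition}

\begin{proof}
Since $K=2m2^m$, we have $\log(4K^m)=2+m(m+1+\log m)$, and we need this to be at most $\log n$. Put
\[
\ell=\sqrt{\log n}\ge3,\qquad \lambda=\log\ell,\qquad M=\ell-\tfrac12\lambda-1,\qquad m=\lfloor M\rfloor .
\]
As a function of $\ell$, the quantity $M$ has derivative $1-1/(2\ell\ln2)>0$ for $\ell\ge3$, and at $\ell=3$ it equals $2-\frac12\log3>1$. So $m\ge1$. From $m\le M\le\ell$ we get $\log m\le\lambda$, and hence
\begin{align*}
\log(4K^m)&\le2+M(M+1+\lambda)=2+\left(\ell-\tfrac12\lambda-1\right)\left(\ell+\tfrac12\lambda\right)\\
&=\ell^2-\ell-\tfrac14\lambda^2-\tfrac12\lambda+2\ \le\ \ell^2 .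
\end{align*}
By Lemma~\ref{lem:size}, the number $N_m$ of vertices of $G_m$ satisfies $N_m\le4K^m\le n$.

Take $t=\lfloor n/N_m\rfloor$ vertex-disjoint copies of $G_m$, add isolated vertices to reach $n$ vertices, and order the edges copy after copy. A member of $\mathcal H$ is connected and has an edge, so a copy of it would lie inside one copy of $G_m$, which is impossible. Since $n/N_m\ge1$, we have $t\ge n/(2N_m)\ge n/(8K^m)$. Using $m\ge M-1=\ell-\frac12\lambda-2$, the number of edges is at least
\[
\frac{n}{8K^m}\cdot2^mK^m=\frac{n2^m}{8}\ \ge\ \frac{n\,2^{\ell}}{32\sqrt\ell}=\frac{n\,2^{\sqrt{\log n}}}{32(\log n)^{1/4}} .\qedhere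
\]
\end{proof}

\section{A general criterion}\label{sec:general}

The proof of Proposition~\ref{prop:avoid} can be read as follows. The coordinate $i$ must jump somewhere between two consecutive rows of $a<b<c<d$. It cannot jump between $a$ and $c$, because the range spanned by $y$ lies inside the range spanned by $x$ while $y$ has the larger step. For the same reason it cannot jump between $b$ and $d$. These two ranges cover every place where a jump could occur. The next definition records this structure.

\begin{definition}
Let $H$ be a connected bipartite edge-ordered graph with at least one edge, and let $X$ be a close color class. For a vertex $w\notin X$ with neighborhood $N(w)$, let $\operatorname{hull}(w)$ be the interval $[\min N(w),\max N(w)]$ of $X$. The class $X$ is \emph{dominated} if $|X|\ge2$ and for every two consecutive elements $u<u^+$ of $X$ there are $v\in X$ and $w,w'\in N(v)$ with $vw<vw'$ and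
\[
u,u^+\in\operatorname{hull}(w')\subseteq\operatorname{hull}(w).
\]
\end{definition}

\begin{theorem}\label{thm:general}
Let $\mathcal F$ be the family of all connected bipartite edge-ordered graphs $H$ with at least one edge for which each of the two color classes is either not close, or close and dominated. Then every $G_m$ avoids every member of $\mathcal F$. Consequently, for every $n\ge2^9$ there is a single $n$-vertex edge-ordered graph with at least $n2^{\sqrt{\log n}}/(32(\log n)^{1/4})$ edges that avoids all members of $\mathcal F$ simultaneously. In particular, every forest $H\in\mathcal F$ with $\chi_<(H)=2$ satisfies $\operatorname{ex}_<(n,H)=n2^{\Theta(\sqrt{\log n})}$. The same lower bound for the extremal function holds for the graph obtained from a member of $\mathcal F$ by reversing its edge order.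
\end{theorem}

\begin{proof}
Suppose $G_m$ contains a copy of some $H\in\mathcal F$, and identify $H$ with it. By Lemma~\ref{lem:rows}, the rows of the copy form a close class $X$ whose inherited order is the lexicographic order. The condition defining $\mathcal F$ is imposed on both classes because we do not control which of them is mapped to rows; in either case it tells us that $X$ is dominated. In particular $|X|\ge2$, so Lemma~\ref{lem:lead} applies. By (i), some consecutive $u<u^+$ in $X$ satisfy $u_i<u^+_i$. Take $v,w,w'$ as in the definition for this pair. By (iii), $\sigma(w)<\sigma(w')$.

Write $\operatorname{hull}(w)=[p,q]$ and $\operatorname{hull}(w')=[p',q']$, so that $p\le p'\le u<u^+\le q'\le q$ in $X$. By (i),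
\[
q_i-p_i\ \ge\ q'_i-p'_i\ \ge\ u^+_i-u_i\ >\ 0 .
\]
The rows $p,q$ are adjacent to $w$ and the rows $p',q'$ are adjacent to $w'$, so (ii) gives $q_i-p_i=\sigma(w)$ and $q'_i-p'_i=\sigma(w')$. Hence $\sigma(w)\ge\sigma(w')$, a contradiction.

The second statement is Proposition~\ref{prop:n} for $\mathcal H=\mathcal F$, and the third follows with \eqref{eq:upper}. For the last statement, reversing the edge orders of both $G$ and $H$ does not change whether $G$ contains $H$, so reversal preserves the extremal function.
\end{proof}

Members of $\mathcal F$ without a close class have quadratic extremal function by Example~\ref{ex:quadratic}, so the theorem is of interest for graphs with a close class. It says nothing about stars, whose center forms a close class with one element.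

\begin{example}
$H_0\in\mathcal F$. The class $\{x,y,z\}$ is not close. For $X=\{a<b<c<d\}$ we have $\operatorname{hull}(x)=X$, $\operatorname{hull}(y)=[a,c]$ and $\operatorname{hull}(z)=[b,d]$. The choice $(v,w,w')=(a,x,y)$ serves the consecutive pairs $a,b$ and $b,c$, and the choice $(d,x,z)$ serves $c,d$. The reversed path, with ranks $3,5,6,2,1,4$, has the same extremal function as $H_0$. So it has order chromatic number $2$ by \eqref{eq:chi2}, and it also disproves the conjecture.
\end{example}

\begin{example}[Spiders]
For $k\ge2$ take the tree with center $w_0$ and legs $w_0\,p_j\,w_j\,q_j$ for $1\le j\le k$. Order $X=\{p_1,\dots,p_k,q_1,\dots,q_k\}$ linearly so that its first and last elements are among the $p_j$, and so that every two consecutive elements lie together in one of the intervals $I_j$ with ends $p_j$ and $q_j$. Such orders exist: place $p_1<q_2$ first, $q_1<p_2$ last, and all other elements in between. Order the edges by their end in $X$, with $p_jw_0<p_jw_j$.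

The class $X$ is close, $\operatorname{hull}(w_0)=X$ and $\operatorname{hull}(w_j)=I_j$, so $X$ is dominated by the choices $(v,w,w')=(p_j,w_0,w_j)$. The other class is not close: if $p_j$ is the first and $p_{j'}$ the last element of $X$, then $p_jw_0<p_jw_j<p_{j'}w_0$. So these trees lie in $\mathcal F$. They are contained in $L_{2k}$, with the rows in the order of $X$ and the columns in the order $w_0,w_1,\dots,w_k$. Hence they have order chromatic number $2$ by Proposition~\ref{prop:lex} and extremal function $n2^{\Theta(\sqrt{\log n})}$ by Theorem~\ref{thm:general}. The case $k=2$ with $p_1<q_2<q_1<p_2$ is $H_0$.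

Each of these spiders contains $H_0$. Take a minimal subfamily of the $I_j$ that still covers all consecutive pairs. No interval in it contains another, so sorting by left ends also sorts by right ends. Each interval except the last crosses the next one, because its right end and the successor of that end must be covered and all ends are distinct. The first interval has $p_j<q_j$ and the last has $q_j<p_j$, so some neighboring $I_j,I_{j'}$ satisfy $p_j<q_{j'}<q_j<p_{j'}$, and these two legs form a copy of $H_0$.
\end{example}

The last example shows that for forests the criterion gives more than containment of $H_0$ does.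

\begin{example}
Let $Q$ be the path $r_4\,w_1\,r_1\,w_2\,r_3\,w_4\,r_5\,w_3\,r_2$ with ranks $6,1,2,4,5,8,7,3$:
\[
\begin{array}{c|cccc}
 & w_1 & w_2 & w_3 & w_4\\ \hline
r_1 & 1 & 2 & & \\
r_2 & & & 3 & \\
r_3 & & 4 & & 5\\
r_4 & 6 & & & \\
r_5 & & & 7 & 8
\end{array}
\]
The ranks increase in reading order, so $L_5$ contains $Q$ and $\chi_<(Q)=2$. The class $\{w_1,\dots,w_4\}$ is not close, because $r_1w_1<r_1w_2<r_4w_1$. The class $\{r_1<\dots<r_5\}$ is close and dominated: $(r_1,w_1,w_2)$ has $[r_1,r_3]\subseteq[r_1,r_4]$, and $(r_5,w_3,w_4)$ has $[r_3,r_5]\subseteq[r_2,r_5]$. So $Q\in\mathcal F$ and $\operatorname{ex}_<(n,Q)=n2^{\Theta(\sqrt{\log n})}$. However, $Q$ contains neither $H_0$ nor its reversal: any six consecutive edges of $Q$ include the increasing run $2,4,5,8$, while no four consecutive terms of $4,2,1,5,6,3$ are monotone.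
\end{example}

\begin{thebibliography}{9}

\bibitem{GRS}
Graham, Rothschild, Spencer, \emph{Ramsey Theory}.

\bibitem{KT}
Gaurav Kucheriya, G\'abor Tardos, \emph{A characterization of edge-ordered graphs with almost linear extremal functions}, arXiv:2206.12979 (2022).

\end{thebibliography}
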